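\title{Continuous graphs of every admissible Fourier dimension over a closed set}

\begin{abstract}
Let $E\subset[0,1]$ be a nonempty closed set. The Fourier dimension of the graph of a function on $E$ is at most the Fourier dimension of $E$. We show that every value $s\in[0,\dim_{\mathrm F}E]$ is the Fourier dimension of the graph of a continuous function on $E$, that the functions realizing a given value are dense in $C(E)$, and that those realizing the value $0$ form a residual set. The main tool is a lifting theorem: over a totally disconnected set, a random continuous function with prescribed range lifts countably many measures to its graph with essentially no loss of Fourier decay. Its proof rests on a square function bound for the restrictions of a measure to disjoint intervals that does not depend on the number of intervals.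
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

For a set $K\subset\mathbb R^d$ with $d=1$ or $d=2$, let $\mathcal P(K)$ be the set of Borel probability measures supported on $K$, and for $\mu\in\mathcal P(K)$ let
\[
\widehat\mu(\xi)=\int e^{-2\pi i\,\xi\cdot x}\,d\mu(x),\qquad \xi\in\mathbb R^d .
\]
The \emph{Fourier dimension} $\dim_{\mathrm F}K$ is the supremum of all $s\in[0,d]$ for which there are $\mu\in\mathcal P(K)$ and $C>0$ with
\[
|\widehat\mu(\xi)|\le C|\xi|^{-s/2},\qquad \xi\in\mathbb R^d .
\]
It records the best power decay, uniform in all directions of frequency space, that a measure living on $K$ can have. A point has Fourier dimension $0$, since the transform of a point mass has modulus $1$. The interval $[0,1]$ has Fourier dimension $1$, since the transform of Lebesgue measure on it is at most $1/(\pi|\xi|)$ in modulus. A segment in the plane has Fourier dimension $0$: if $\nu$ is a probability measure on the line $\{z:\omega\cdot z=c\}$, then $|\widehat\nu(r\omega)|=1$ for all real $r$. So in the plane a single bad direction destroys everything.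

Let $E\subset[0,1]$ be a nonempty closed set, let $C(E)$ be the space of continuous real functions on $E$ with the supremum norm, and let
\[
G_f=\{(x,f(x)):x\in E\}\subset\mathbb R^2
\]
be the graph of $f\colon E\to\mathbb R$. For $f\in C(E)$, a measure $\nu\in\mathcal P(G_f)$ has a projection $\mu\in\mathcal P(E)$ to the horizontal axis and a projection $\gamma\in\mathcal P(f(E))$ to the vertical axis. It is recovered from $\mu$ as the image $\nu=(\mathrm{id},f)_*\mu$ under $x\mapsto(x,f(x))$, and
\begin{equation}\label{eq:projections}
\widehat\nu(\xi,\eta)=\int e^{-2\pi i(\xi x+\eta f(x))}\,d\mu(x),\qquad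
\widehat\nu(\xi,0)=\widehat\mu(\xi),\qquad \widehat\nu(0,\eta)=\widehat\gamma(\eta).
\end{equation}
Thus both projections decay at least as fast as $\nu$ does.

The following is known. For every $f\colon E\to\mathbb R$ one has $\dim_{\mathrm F}G_f\le1$ and $\dim_{\mathrm F}G_f\le\dim_{\mathrm F}E$. For every $s\in[0,1]$ there are some closed set $E\subset[0,1]$ and some $f\in C(E)$ with $\dim_{\mathrm F}G_f=s$. For $E=[0,1]$, every $s\in[0,1]$ is attained by some $f\in C[0,1]$. The question we answer comes from Fraser, Orponen and Sahlsten \cite{FOS}: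

\begin{quote}
\emph{Given a closed set $E\subset[0,1]$ and a number $s$ with $0\le s\le\dim_{\mathrm F}E$, is there a function $f\in C(E)$ with $\dim_{\mathrm F}G_f=s$?}
\end{quote}

The value $s=0$ is attained by a constant function, and the case $E=[0,1]$ suggests the answer yes. For $s>0$ and general $E$ there are two difficulties. All we know about $E$ is that it carries measures $\mu$ with Fourier decay, which by \eqref{eq:projections} is information about $\widehat\nu$ on one axis only, while decay is needed in the whole plane. And the dimension must equal $s$, so every measure on the graph has to be prevented from decaying faster.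

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $E\subset[0,1]$ be nonempty and closed, and let $0\le s\le\dim_{\mathrm F}E$. Then there is $f\in C(E)$ with $\dim_{\mathrm F}G_f=s$. Consequently $\{\dim_{\mathrm F}G_f:f\in C(E)\}=[0,\dim_{\mathrm F}E]$.
\end{theorem}

Recall that a subset of the complete metric space $C(E)$ is \emph{residual} if it contains a countable intersection of dense open sets, and \emph{meager} if its complement is residual.

\begin{theorem}\label{thm:dense}
Let $E\subset[0,1]$ be nonempty and closed. For each $s\in[0,\dim_{\mathrm F}E]$ the set $\{f\in C(E):\dim_{\mathrm F}G_f=s\}$ is dense in $C(E)$. The set $\{f\in C(E):\dim_{\mathrm F}G_f=0\}$ is residual, so the sets with $0<s\le\dim_{\mathrm F}E$ are dense and meager.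
\end{theorem}

When $\dim_{\mathrm F}E>0$, the map $f\mapsto\dim_{\mathrm F}G_f$ therefore takes all its values in every ball of $C(E)$. It is nowhere continuous, so the intermediate values of $s$ cannot be obtained from the extreme ones by continuity, and the positive values cannot be obtained from a generic function in the sense of Baire.

The identities \eqref{eq:projections} suggest how to hit $s$ exactly. For the upper bound we use the vertical projection: if the range of $f$ lies in a set $F$ that is covered by $2^{sk}$ intervals of length $2^{-k}$ for each $k$, then no measure on $F$, hence no measure on $G_f$, decays faster than the exponent $s$ allows. For the lower bound we take such an $F$ that carries a measure $\lambda$ with decay close to the exponent $s$. The product $\mu\times\lambda$ has transform $\widehat\mu(\xi)\widehat\lambda(\eta)$, which decays in all directions, but it does not live on a graph. The next theorem says that a graph can imitate the product. We write $\langle u\rangle=1+|u|$.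

\begin{theorem}[Lifting]\label{thm:lift}
Let $E\subset[0,1]$ be nonempty, compact and totally disconnected. Let $s\in(0,1]$, let $\lambda\in\mathcal P([0,1])$ satisfy $|\widehat\lambda(\eta)|\le C_t\langle\eta\rangle^{-t/2}$ for every $t<s$, and let $F=\operatorname{supp}\lambda$. Let $\mu_1,\mu_2,\ldots\in\mathcal P(E)$ satisfy $|\widehat{\mu_i}(\xi)|\le C_i\langle\xi\rangle^{-t_i/2}$ with $0<t_i<s$. Then there is one $f\in C(E)$ with $f(E)\subset F$ such that the measures $\nu_i=(\mathrm{id},f)_*\mu_i$ satisfy, for all $i$ and all $\varepsilon>0$,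
\[
|\widehat{\nu_i}(\zeta)|\le C_{i,\varepsilon}\langle\zeta\rangle^{-t_i/2+\varepsilon},\qquad \zeta\in\mathbb R^2 .
\]
\end{theorem}

We allow countably many measures because $\dim_{\mathrm F}E$ is a supremum: at the endpoint $s=\dim_{\mathrm F}E$ the definition provides only measures with exponents $t_i\uparrow s$, and one function must serve all of them. Total disconnectedness cannot simply be dropped. For $s<1$ the measure $\lambda$ of Lemma~\ref{lem:target} below has a Lebesgue null support $F$, which contains no interval; a continuous map from $E=[0,1]$ to $F$ is then constant, and its graph is a segment.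

Section~\ref{sec:prelim} collects the standard tools. Section~\ref{sec:onestep} shows the construction behind Theorem~\ref{thm:lift} in its simplest case and isolates the estimate it needs. That estimate is proved in Section~\ref{sec:square}, and Theorem~\ref{thm:lift} in Section~\ref{sec:lift}. Section~\ref{sec:range} constructs the pair $(\lambda,F)$, Section~\ref{sec:main} reduces a general $E$ to a totally disconnected one and proves Theorem~\ref{thm:main} and the density statement, and Section~\ref{sec:residual} proves the residuality statement.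

\section{Conventions and basic facts}\label{sec:prelim}

We write $e(z)=e^{2\pi iz}$, we write $|A|$ for the Lebesgue measure of $A\subset\mathbb R$, and $\mu_P$ for the restriction of a measure $\mu$ to a Borel set $P$. Constants $C$ may change from line to line. A finite measure $\nu$ on $\mathbb R^d$ \emph{has decay exponent} $t\ge0$ if $|\widehat\nu(\zeta)|\le C\langle\zeta\rangle^{-t/2}$ for some $C$ and all $\zeta$. This is equivalent to a bound $C|\zeta|^{-t/2}$, because $\widehat\nu$ is bounded and $|\zeta|\le\langle\zeta\rangle\le2|\zeta|$ for $|\zeta|\ge1$. We use the following facts.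

\begin{itemize}
\item[(F1)] \emph{Monotonicity.} If $K\subset K'$ then $\dim_{\mathrm F}K\le\dim_{\mathrm F}K'$. A measure with decay exponent $t$ has every smaller decay exponent, so for each $t<\dim_{\mathrm F}K$ some measure in $\mathcal P(K)$ has decay exponent $t$.
\item[(F2)] \emph{Affine invariance.} If $\nu'$ is the image of $\nu$ under $z\mapsto Az+v$, then $|\widehat{\nu'}(\zeta)|=|\widehat\nu(A^{T}\zeta)|$. For invertible $A$ one has $|A^T\zeta|\ge c|\zeta|$ with $c>0$, so invertible affine maps preserve $\dim_{\mathrm F}$.
\item[(F3)] \emph{No atoms.} A finite measure $\mu$ on $\mathbb R$ with $\widehat\mu(\xi)\to0$ as $|\xi|\to\infty$ has no atoms. Indeed, $\frac1{2T}\int_{-T}^T\widehat\mu(\xi)e(\xi x)\,d\xi=\int\frac{\sin 2\pi T(x-y)}{2\pi T(x-y)}\,d\mu(y)$. As $T\to\infty$ the left side tends to $0$ and the right side tends to $\mu(\{x\})$ by dominated convergence.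
\item[(F4)] \emph{Lipschitz bound.} Since $|e(a)-e(b)|\le2\pi|a-b|$, every $\nu\in\mathcal P([0,1]^d)$ satisfies $|\widehat\nu(\zeta)-\widehat\nu(\zeta')|\le2\pi\sqrt d\,|\zeta-\zeta'|$.
\item[(F5)] \emph{Intervals.} For a bounded interval $I$, $|\widehat{1_I}(u)|=|\sin(\pi|I|u)|/(\pi|u|)\le\min\bigl(|I|,1/(\pi|u|)\bigr)$.
\item[(F6)] \emph{Hoeffding's inequality.} If $Z_1,\dots,Z_m$ are independent complex random variables with mean zero and $|Z_i|\le c_i$, then for $\tau>0$
\[
\mathbb P\Bigl(\Bigl|\sum_i Z_i\Bigr|>\tau\Bigl(\sum_i c_i^2\Bigr)^{1/2}\Bigr)\le4e^{-\tau^2/4}.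
\]
For real variables the textbook bound is $2e^{-\tau^2/2}$; apply it with $\tau/\sqrt2$ in place of $\tau$ to the real and imaginary parts. If the $Z_i$ are independent with mean zero conditionally on finitely many earlier random choices, and the $c_i$ are deterministic, the same bound follows by averaging over those choices.
\end{itemize}

The example of a segment extends to the statement that lines are invisible to measures with decay. This lets us extend a function affinely without changing the Fourier dimension of its graph.

\begin{lemma}\label{lem:lines}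
A finite measure $\nu$ on $\mathbb R^2$ with a positive decay exponent gives no mass to any line. Consequently, for $f\in C(E)$:
\begin{itemize}
\item[(a)] if $G_f$ lies in a countable union of lines, then $\dim_{\mathrm F}G_f=0$;
\item[(b)] if $E_1\subset E$ is nonempty and closed, and $E\setminus E_1$ is a countable union of sets on each of which $f$ is affine, then $\dim_{\mathrm F}G_f=\dim_{\mathrm F}G_{f|E_1}$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\omega$ be a unit normal to a line $\ell$. The image of $\nu$ under $z\mapsto\omega\cdot z$ has transform $r\mapsto\widehat\nu(r\omega)$, which tends to $0$, so it has no atoms by (F3). Since $\ell$ is the preimage of a point, $\nu(\ell)=0$. In (a), no $\nu\in\mathcal P(G_f)$ can have a positive decay exponent. In (b), let $\nu\in\mathcal P(G_f)$ have a positive decay exponent. The set $G_f\setminus G_{f|E_1}$ lies in countably many lines, so it is $\nu$-null, and $\nu$ is supported on the compact set $G_{f|E_1}$. This gives $\dim_{\mathrm F}G_f\le\dim_{\mathrm F}G_{f|E_1}$, and (F1) gives the reverse inequality.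
\end{proof}

We need the known upper bounds only for continuous functions, and we include the short proof in that case.

\begin{proposition}\label{prop:upper}
For every $f\in C(E)$ one has $\dim_{\mathrm F}G_f\le\dim_{\mathrm F}E\le1$.
\end{proposition}

\begin{proof}
Let $\nu\in\mathcal P(G_f)$ have decay exponent $\beta$. By \eqref{eq:projections} its projection $\mu\in\mathcal P(E)$ has decay exponent $\beta$, so it suffices to show $\beta\le1$. Suppose $\beta>1$. Then $\widehat\mu\in L^2(\mathbb R)$, so $\mu$ has a density $m\in L^2(\mathbb R)$, which vanishes almost everywhere off $E$. For fixed $\eta$, the function $\xi\mapsto\widehat\nu(\xi,\eta)$ is the Fourier transform of $x\mapsto m(x)e(-\eta f(x))$, so Plancherel's theorem gives $\int|\widehat\nu(\xi,\eta)|^2\,d\xi=\|m\|_2^2>0$ for every $\eta$. But the left side is at most $C\int\langle(\xi,\eta)\rangle^{-\beta}\,d\xi$, which tends to $0$ as $\eta\to\infty$ by dominated convergence, the integrand being at most $\langle\xi\rangle^{-\beta}$.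
\end{proof}

\section{The construction in the simplest case}\label{sec:onestep}

Let $E$ be totally disconnected, let $\mu\in\mathcal P(E)$ have decay exponent $t\in(0,1)$, and let $\lambda$ be Lebesgue measure on $[0,1]$. For an interval $Q$ let $u_Q$ be the uniform probability measure on $Q$. Since $\langle\xi\rangle\langle\eta\rangle\ge1+|\xi|+|\eta|\ge\langle(\xi,\eta)\rangle$, the product $\mu\times\lambda$ has decay exponent $t$. Its fiber over each $x\in E$ is the whole of $[0,1]$, and we want fibers that are points. We halve the fibers again and again and keep track of how the Fourier transform changes.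

\emph{The first step.} Cut $[0,1]$ at finitely many points outside $E$. This splits $E$ into pieces $P_1,\dots,P_m$ at positive distance from one another. For each $j$ toss a fair coin $\epsilon_j=\pm1$, and let $Q_j$ be the lower half $L=[0,\frac12)$ if $\epsilon_j=1$ and the upper half $R=[\frac12,1)$ if $\epsilon_j=-1$. Replace $\mu\times\lambda$ by $\sum_j\mu_{P_j}\times u_{Q_j}$. Since $\lambda=\frac12(u_L+u_R)$, we have $u_{Q_j}-\lambda=\epsilon_j\cdot\frac12(u_L-u_R)$, so the Fourier transform changes by
\[
D_1(\xi,\eta)=d(\eta)\sum_{j=1}^m\epsilon_j\,\widehat{\mu_{P_j}}(\xi),\qquad d=\tfrac12\bigl(\widehat{u_L}-\widehat{u_R}\bigr).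
\]
From $\widehat{u_L}(\eta)=(1-e(-\eta/2))/(\pi i\eta)$ and $\widehat{u_R}(\eta)=e(-\eta/2)\widehat{u_L}(\eta)$ we get
\[
|d(\eta)|=\frac{2\sin^2(\pi\eta/2)}{\pi|\eta|},\qquad
\mathbb E|D_1(\xi,\eta)|^2=|d(\eta)|^2\sum_{j=1}^m|\widehat{\mu_{P_j}}(\xi)|^2 .
\]

\emph{The $n$th step.} Refine the pieces to a partition $\Pi_n$, and let each new piece choose by a fair coin one half of the interval of length $2^{1-n}$ held by its parent. Translating an interval changes its transform by a unimodular factor, and rescaling replaces $\eta$ by $2^{1-n}\eta$. Hence the change $D_n$ satisfies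
\begin{equation}\label{eq:model}
\mathbb E|D_n(\xi,\eta)|^2=|d(2^{1-n}\eta)|^2\,\sigma_n(\xi)^2,\qquad \sigma_n(\xi)^2=\sum_{P\in\Pi_n}|\widehat{\mu_P}(\xi)|^2 .
\end{equation}
In the limit the fibers are points, and the limiting function is continuous because it can jump only across gaps of $E$. We want \eqref{eq:model} to be about $|(\xi,\eta)|^{-t}$ at most, with a constant independent of $n$.

\emph{Frequencies with $|\eta|>|\xi|$.} The factor $|d(2^{1-n}\eta)|\le 2^n/(\pi|\eta|)$ decays in $\eta$, but with a constant $2^n$ that grows, and the loss is real: at $\eta=2^{n-1}$ the factor equals $|d(1)|=2/\pi$. The other factor compensates. We have $\sigma_n(\xi)^2\le\sum_P\mu(P)^2\le\max_P\mu(P)$, so if all pieces of $\Pi_n$ have mass at most $4^{-n}$, then \eqref{eq:model} is at most $(\pi|\eta|)^{-2}$. This is the gain from randomness: with equal signs the sum $\sum_j\epsilon_j\widehat{\mu_{P_j}}(0)$ would have modulus $1$, however fine the partition.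

\emph{Frequencies with $|\xi|\ge|\eta|$.} Take $\eta=2^{n-1}$ again. Now the decay must come from $\sigma_n(\xi)$, and $\Pi_n$ has at least $4^n$ pieces. Even a bound $|\widehat{\mu_P}(\xi)|\le C\langle\xi\rangle^{-t/2}$ for each single piece gives only $\sigma_n(\xi)\le C(\#\Pi_n)^{1/2}\langle\xi\rangle^{-t/2}$, which is useless when $|\xi|$ is comparable to $2^n$. We need a bound for $\sigma_n(\xi)$ that does not see the number of pieces. A model computation shows that this is plausible. If $\mu$ is replaced by Lebesgue measure and $[0,1]$ is cut into $m$ equal intervals $I_j$, then (F5) and $\sin^2x\le|x|$ give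
\begin{equation}\label{eq:lebesgue}
\sum_{j=1}^m|\widehat{1_{I_j}}(\xi)|^2=\frac{m\sin^2(\pi\xi/m)}{\pi^2\xi^2}\le\frac1{\pi|\xi|}\qquad\text{for every }m .
\end{equation}
The next section proves such a bound for general measures and arbitrary intervals.

\section{A square function estimate}\label{sec:square}

We state the estimate in dimensions one and two at once; the planar case, with vertical strips, is used in Section~\ref{sec:residual}. Let $\omega=1$ if $d=1$ and $\omega=(1,0)$ if $d=2$. For a measure $\nu$ on $\mathbb R^d$ and an interval $I$, let $\nu_I$ be the restriction of $\nu$ to $\{z:\omega\cdot z\in I\}$.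

\begin{lemma}\label{lem:square}
Let $d\in\{1,2\}$, $0<t<1$, and let $\nu$ be a Borel probability measure on $\mathbb R^d$ with $|\widehat\nu(\zeta)|\le C_0\langle\zeta\rangle^{-t/2}$. There is a constant $C$, depending only on $C_0$ and $t$, such that for every finite family of disjoint intervals $I_1,\dots,I_m\subset[0,1]$ and every $\zeta\in\mathbb R^d$,
\[
\sum_{j=1}^m|\widehat{\nu_{I_j}}(\zeta)|^2\le C\log^2(2+|\zeta|)\,\langle\zeta\rangle^{-t}.
\]
In particular $|\widehat{\nu_I}(\zeta)|\le C\log(2+|\zeta|)\langle\zeta\rangle^{-t/2}$ uniformly over intervals $I\subset[0,1]$, and each $\nu_I$ has every decay exponent smaller than $t$.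
\end{lemma}

By duality the square sum is the transform of $\nu$ multiplied by a step function $A$ whose heights are normalized in $\ell^2$. The pointwise bound for $\widehat A$ depends on $m$. The point of the proof is that in $L^2$ on a dyadic block, $\widehat A$ obeys the same bound as the transform of a single interval.

\begin{proof}
Fix $\zeta$, put $\xi=\omega\cdot\zeta$ and $X=\langle\zeta\rangle$, and let $S\ge0$ be the square root of the left side. We may assume $S>0$. Let $a_j=\overline{\widehat{\nu_{I_j}}(\zeta)}/S$ and $A=\sum_ja_j1_{I_j}$. Then $\sum_j|a_j|^2=1$ and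
\[
S=\sum_ja_j\widehat{\nu_{I_j}}(\zeta)=\int A(\omega\cdot z)\,e(-\zeta\cdot z)\,d\nu(z).
\]

\emph{Step 1: a convolution formula.} We claim that
\begin{equation}\label{eq:conv}
S=\int_{\mathbb R}\widehat A(u)\,\widehat\nu(\zeta-u\omega)\,du .
\end{equation}
The integral converges absolutely, because $|\widehat A(u)|\le m\min(1,|u|^{-1})$ by (F5) and $|\widehat\nu(\zeta-u\omega)|\le C_0\langle\xi-u\rangle^{-t/2}$. Let $\rho\ge0$ be smooth and compactly supported with $\int\rho=1$, and let $A_\epsilon=A*\rho_\epsilon$ with $\rho_\epsilon=\epsilon^{-1}\rho(\cdot/\epsilon)$. Fourier inversion gives $A_\epsilon(x)=\int\widehat A(u)\widehat\rho(\epsilon u)e(ux)\,du$ with an integrable integrand, so by Fubini's theorem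
\[
\int A_\epsilon(\omega\cdot z)\,e(-\zeta\cdot z)\,d\nu(z)=\int\widehat A(u)\,\widehat\rho(\epsilon u)\,\widehat\nu(\zeta-u\omega)\,du .
\]
Let $\epsilon\to0$. On the right, $|\widehat\rho|\le1$ and $\widehat\rho(\epsilon u)\to1$, so dominated convergence applies. On the left, $|A_\epsilon|\le1$ and $A_\epsilon(x)\to A(x)$ unless $x$ is an endpoint of some $I_j$. The image of $\nu$ under $z\mapsto\omega\cdot z$ has transform $\widehat\nu(r\omega)\to0$, so by (F3) the finitely many endpoints carry no mass, and the left side tends to $S$.

\emph{Step 2: $L^2$ bounds for $\widehat A$.} First, $\|\widehat A\|_2^2=\|A\|_2^2=\sum_j|a_j|^2|I_j|\le1$. Next, for all real $x,h$,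
\[
|A(x+h)-A(x)|^2\le2\sum_j|a_j|^2\,|1_{I_j}(x+h)-1_{I_j}(x)| .
\]
Indeed, the left side is $0$ if $x$ and $x+h$ lie in the same $I_j$ or both lie outside all $I_j$; it is $|a_j-a_{j'}|^2\le2|a_j|^2+2|a_{j'}|^2$ if they lie in different intervals $I_j,I_{j'}$; and it is $|a_j|^2$ if one lies in $I_j$ and the other in no interval. Since $\int|1_I(x+h)-1_I(x)|\,dx\le2|h|$ for an interval $I$, integration and Plancherel's theorem give
\[
\int|\widehat A(u)|^2\,|e(hu)-1|^2\,du=\|A(\cdot+h)-A\|_2^2\le4|h| .
\]
For $T\ge1$ take $h=1/(4T)$. If $T\le|u|\le2T$ then $\frac14\le|hu|\le\frac12$, so $|e(hu)-1|^2=4\sin^2(\pi hu)\ge2$. Therefore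
\begin{equation}\label{eq:block}
\int_{T\le|u|\le2T}|\widehat A(u)|^2\,du\le\frac1T .
\end{equation}

\emph{Step 3: dyadic summation.} We split \eqref{eq:conv} into the part $|u|\le1$ and the blocks $T\le|u|\le2T$ with $T=2^i$, $i\ge0$, and apply the Cauchy--Schwarz inequality to each. For $|u|\le1$ we have $\langle\zeta-u\omega\rangle\ge\max(1,|\zeta|)\ge X/2$, so this part is at most $CX^{-t/2}$ by $\|\widehat A\|_2\le1$.

If $4T\le X$, then $\langle\zeta-u\omega\rangle\ge X-2T\ge X/2$ on the block, so $\int_{|u|\le2T}|\widehat\nu(\zeta-u\omega)|^2\,du\le CTX^{-t}$. With \eqref{eq:block}, the block contributes at most $CX^{-t/2}$. There are at most $C\log(2+|\zeta|)$ such blocks.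

If $4T>X$, then $|\xi-u|\le6T$ on the block, so
\[
\int_{|u|\le2T}|\widehat\nu(\zeta-u\omega)|^2\,du\le C_0^2\int_{|v|\le6T}\langle v\rangle^{-t}\,dv\le CT^{1-t},
\]
because $t<1$. With \eqref{eq:block}, the block contributes at most $CT^{-t/2}$. Since $t>0$, these terms form a geometric series over $T=2^i>X/4$, with sum at most $CX^{-t/2}$.

Altogether $S\le C\log(2+|\zeta|)X^{-t/2}$. The last statements are the case $m=1$.
\end{proof}

\begin{remark}
The lemma is false for $1<t\le2$. Lebesgue measure on $[0,1]$ has decay exponent $t$, but at $\xi=m/2$ the sum in \eqref{eq:lebesgue} equals $2/(\pi^2\xi)$. The barrier $t=1$ is the same as in Proposition~\ref{prop:upper}.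
\end{remark}

\section{Proof of the lifting theorem}\label{sec:lift}

We follow Section~\ref{sec:onestep}, with $\lambda$ in place of Lebesgue measure. A piece now chooses a half of its parent's interval with probability proportional to the $\lambda$-mass of that half, which is the choice that gives the increments mean zero. All of $\lambda,\mu_1,\mu_2,\dots$ have positive decay exponents, so they have no atoms by (F3).

\subsection{The random function}

Let $\mathcal D_n$ be the set of half-open dyadic intervals $Q\subset[0,1)$ of length $2^{-n}$ with $\lambda(Q)>0$. For $Q\in\mathcal D_n$ let $\Lambda_Q=\lambda(Q)^{-1}\widehat{\lambda_Q}$ be the transform of the normalized restriction of $\lambda$ to $Q$, and let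
\[
m_n=\min_{Q\in\mathcal D_n}\lambda(Q)>0 .
\]
We have $\lambda([0,1))=1$, so $\Lambda_{[0,1)}=\widehat\lambda$, and for $Q\in\mathcal D_{n-1}$,
\begin{equation}\label{eq:average}
\sum_{Q'\in\mathcal D_n,\ Q'\subset Q}\frac{\lambda(Q')}{\lambda(Q)}=1,\qquad
\sum_{Q'\in\mathcal D_n,\ Q'\subset Q}\frac{\lambda(Q')}{\lambda(Q)}\,\Lambda_{Q'}=\Lambda_Q .
\end{equation}
Normalizing costs a factor of up to $1/m_n$ in the decay of $\Lambda_Q$, over which we have no control. This factor plays the role of $2^n$ in Section~\ref{sec:onestep}, so the pieces of level $n$ should have mass at most $m_n^2$.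

\emph{Partitions of $E$.} The distribution function of $\mu_i$ is continuous, hence uniformly continuous, so there is $\delta_n>0$ with $\mu_i(I)\le m_n^2$ for all $i\le n$ and all intervals $I$ of length at most $\delta_n$. Being totally disconnected, $E$ contains no nondegenerate interval, so $(0,1)\setminus E$ is dense in $[0,1]$. Hence there are finite sets $\emptyset=X_0\subset X_1\subset X_2\subset\cdots\subset(0,1)\setminus E$ such that for $n\ge1$ every component of $[0,1]\setminus X_n$ has length at most $\delta_n$. Let $\Pi_n$ be the family of nonempty sets $E\cap I$, where $I$ is a component of $[0,1]\setminus X_n$. Then $\Pi_0=\{E\}$, each $\Pi_n$ is a finite partition of $E$ into relatively open sets, each $P\in\Pi_n$ with $n\ge1$ lies in a unique \emph{parent} $P^-\in\Pi_{n-1}$, and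
\begin{equation}\label{eq:mass}
\mu_i(P)\le m_n^2\qquad(P\in\Pi_n,\ 1\le i\le n).
\end{equation}
This is the only place where total disconnectedness is used.

\emph{Random choices.} Put $Q_0(E)=[0,1)$. Given all choices up to level $n-1$, choose for each $P\in\Pi_n$, independently over $P$, an interval $Q_n(P)$ among the $Q'\in\mathcal D_n$ contained in $Q=Q_{n-1}(P^-)$, with probability $\lambda(Q')/\lambda(Q)$. For $x\in P\in\Pi_n$ write $Q_n(x)=Q_n(P)$. The intervals $Q_n(x)$ decrease and have length $2^{-n}$; let $f(x)$ be the unique point of $\bigcap_n\overline{Q_n(x)}$. See Figure~\ref{fig:rect}.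

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=9,yscale=3.6]
\fill[gray!25] (0,.5) rectangle (.28,1) (.36,0) rectangle (.62,.5) (.70,.5) rectangle (1,1);
\fill[gray!75] (0,.5) rectangle (.07,.75) (.10,.75) rectangle (.17,1) (.21,.75) rectangle (.28,1)
  (.36,0) rectangle (.43,.25) (.46,.25) rectangle (.53,.5) (.56,0) rectangle (.62,.25)
  (.70,.75) rectangle (.78,1) (.81,.5) rectangle (.89,.75) (.92,.5) rectangle (1,.75);
\draw (0,0) rectangle (1,1);
\draw[dotted] (0,.25)--(1,.25) (0,.5)--(1,.5) (0,.75)--(1,.75);
\draw[very thick] (0,-.05)--(.07,-.05) (.10,-.05)--(.17,-.05) (.21,-.05)--(.28,-.05)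
  (.36,-.05)--(.43,-.05) (.46,-.05)--(.53,-.05) (.56,-.05)--(.62,-.05)
  (.70,-.05)--(.78,-.05) (.81,-.05)--(.89,-.05) (.92,-.05)--(1,-.05);
\node[left] at (0,0) {$0$}; \node[left] at (0,.5) {$\frac12$}; \node[left] at (0,1) {$1$};
\end{tikzpicture}
\caption{Two levels of the random construction over a totally disconnected set $E$, which lies in the thick segments. Each of three pieces of $E$ receives a dyadic interval of length $1/2$ on the vertical axis (light rectangles). Each of nine smaller pieces receives a dyadic interval of length $1/4$ inside the interval of its parent piece (dark rectangles). The heights shrink to zero, and the limit is the graph of a continuous function on $E$.}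
\label{fig:rect}
\end{figure}

For every outcome, $f$ is continuous with values in $F$. Indeed, $f$ maps the relatively open set $P\in\Pi_n$ into $\overline{Q_n(P)}$, so every $x\in E$ has, for each $n$, a neighborhood on which $f$ oscillates by at most $2^{-n}$. And $Q_n(x)$ meets $F$ because it has positive $\lambda$-mass, so $f(x)$ is within $2^{-n}$ of the closed set $F$ for all $n$.

It remains to show that the decay estimates hold almost surely. There are countably many $i$, so we fix one and write $\mu=\mu_i$, $t=t_i$, $\nu=\nu_i$. Note that $0<t<s\le1$. Below, $C$ depends on $i$ and on the data $\lambda,\mu,t$, but not on $n$, $j$ or the frequency.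

\subsection{The increments}

Let
\[
M_n(\xi,\eta)=\int e(-\xi x)\,\Lambda_{Q_n(x)}(\eta)\,d\mu(x)=\sum_{P\in\Pi_n}\widehat{\mu_P}(\xi)\,\Lambda_{Q_n(P)}(\eta).
\]
This is the transform of the measure that spreads $\mu_P$ over the fiber $Q_n(P)$ according to $\lambda$. At the start, $M_0(\xi,\eta)=\widehat\mu(\xi)\widehat\lambda(\eta)$. At level $n$, the number $\Lambda_{Q_n(x)}(\eta)$ is an average of $e(-\eta y)$ over $y\in Q_n(x)$, and $|y-f(x)|\le2^{-n}$ for such $y$. Comparing with \eqref{eq:projections},
\begin{equation}\label{eq:approx}
|M_n(\xi,\eta)-\widehat\nu(\xi,\eta)|\le2\pi|\eta|2^{-n}.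
\end{equation}
Writing each $\widehat{\mu_{P'}}$ with $P'\in\Pi_{n-1}$ as the sum of $\widehat{\mu_P}$ over the $P\in\Pi_n$ with $P^-=P'$, we obtain
\[
D_n:=M_n-M_{n-1}=\sum_{P\in\Pi_n}\widehat{\mu_P}(\xi)\bigl(\Lambda_{Q_n(P)}(\eta)-\Lambda_{Q_{n-1}(P^-)}(\eta)\bigr).
\]
Given the choices up to level $n-1$, the summands are independent, and they have mean zero by \eqref{eq:average}. They are bounded by the deterministic numbers $\kappa_n(\eta)|\widehat{\mu_P}(\xi)|$, where
\[
\kappa_n(\eta)=\max\bigl\{|\Lambda_{Q'}(\eta)-\Lambda_Q(\eta)|:\ Q'\in\mathcal D_n,\ Q\in\mathcal D_{n-1},\ Q'\subset Q\bigr\}.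
\]
With $\sigma_n(\xi)^2=\sum_{P\in\Pi_n}|\widehat{\mu_P}(\xi)|^2$, the quantity $(\sum c_i^2)^{1/2}$ in (F6) is $\kappa_n(\eta)\sigma_n(\xi)$.

\begin{lemma}\label{lem:variance}
There is $C$ such that for all $n\ge1$ and $z=(\xi,\eta)\in\mathbb R^2$,
\[
\kappa_n(\eta)\,\sigma_n(\xi)\le C\log(2+|z|)\,\langle z\rangle^{-t/2}.
\]
\end{lemma}

\begin{proof}
The larger of $|\xi|,|\eta|$ is at least $|z|/\sqrt2$ and at most $|z|$, so it suffices to prove the bound with $z$ replaced by the larger coordinate.

Suppose $|\xi|\ge|\eta|$. Since $|\Lambda_Q|\le1$, we have $\kappa_n\le2$. Since $\mu$ is supported on $E$, we have $\mu_P=\mu_I$ for $P=E\cap I$, and the intervals $I$ belonging to different pieces of $\Pi_n$ are disjoint. Lemma~\ref{lem:square} applies to $\mu$, as $t<1$, and gives $\sigma_n(\xi)\le C\log(2+|\xi|)\langle\xi\rangle^{-t/2}$ with $C$ independent of $n$.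

Suppose $|\eta|>|\xi|$. Since $t<s$, the measure $\lambda$ has decay exponent $t$, and Lemma~\ref{lem:square} with one interval gives $|\widehat{\lambda_Q}(\eta)|\le C\log(2+|\eta|)\langle\eta\rangle^{-t/2}$ for all $Q$. For $Q'\subset Q$ as in the definition of $\kappa_n$ we have $\lambda(Q)\ge\lambda(Q')\ge m_n$, so
\[
\kappa_n(\eta)\le Cm_n^{-1}\log(2+|\eta|)\langle\eta\rangle^{-t/2}.
\]
On the other hand, $|\widehat{\mu_P}|\le\mu(P)$ and $\sum_P\mu(P)=1$ give $\sigma_n(\xi)^2\le\max_{P\in\Pi_n}\mu(P)$. For $n\ge i$ this is at most $m_n^2$ by \eqref{eq:mass}, and the factors $m_n^{-1}$ and $m_n$ cancel. For the finitely many $n<i$ we use $\sigma_n\le1$ and absorb $m_n^{-1}$ into $C$.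
\end{proof}

\subsection{From fixed frequencies to all frequencies}

Hoeffding's inequality controls one frequency and one level at a time. By (F4) a fine grid of frequencies suffices, and by \eqref{eq:approx} the levels $n\le2j$ suffice for frequencies of size $2^j$. The number of events is then exponential in $j$, which the Gaussian tail beats at the price of a factor $\sqrt{j+1}$.

Let $Z_j=2^{-j}\mathbb Z^2\cap[-2^{j+1},2^{j+1}]^2$, which has $(4\cdot4^j+1)^2\le25\cdot16^j$ points. By (F6) with $\tau=6\sqrt{j+1}$, for each $n$ and each $z=(\xi,\eta)\in Z_j$,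
\[
\mathbb P\bigl(|D_n(z)|>6\sqrt{j+1}\,\kappa_n(\eta)\sigma_n(\xi)\bigr)\le4e^{-9(j+1)} .
\]
Since $16<e^9$, the series $\sum_j2j\cdot25\cdot16^j\cdot4e^{-9(j+1)}$ converges. By the Borel--Cantelli lemma, almost surely there is $j_0\ge1$ with
\begin{equation}\label{eq:good}
|D_n(z)|\le6\sqrt{j+1}\,\kappa_n(\eta)\sigma_n(\xi)\qquad(j\ge j_0,\ 1\le n\le2j,\ z=(\xi,\eta)\in Z_j).
\end{equation}

Fix such an outcome, let $j\ge j_0$ and $2^j\le|\zeta|<2^{j+1}$. Round both coordinates of $\zeta$ toward $0$ to a multiple of $2^{-j}$, obtaining $z=(\xi,\eta)\in Z_j$. Then $|\zeta-z|\le\sqrt2\,2^{-j}$, and $2^{j-1}\le|z|<2^{j+1}$ because $j\ge1$. As $\nu$ lives on $[0,1]^2$, (F4) gives $|\widehat\nu(\zeta)-\widehat\nu(z)|\le4\pi2^{-j}$, and \eqref{eq:approx} with $n=2j$ gives $|\widehat\nu(z)-M_{2j}(z)|\le4\pi2^{-j}$. Hence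
\[
|\widehat\nu(\zeta)|\le8\pi2^{-j}+|M_0(z)|+\sum_{n=1}^{2j}|D_n(z)| .
\]
Here $|M_0(z)|\le C\langle\xi\rangle^{-t/2}\langle\eta\rangle^{-t/2}\le C\langle z\rangle^{-t/2}\le C2^{-jt/2}$. By \eqref{eq:good} and Lemma~\ref{lem:variance}, each of the $2j$ terms $|D_n(z)|$ is at most $C(j+1)^{3/2}2^{-jt/2}$. Therefore $|\widehat\nu(\zeta)|\le C(j+1)^{5/2}2^{-jt/2}$. Since $(j+1)^{5/2}\le C_\varepsilon2^{j\varepsilon}$ and $2^j\le\langle\zeta\rangle\le2^{j+2}$, we get $|\widehat\nu(\zeta)|\le C_\varepsilon\langle\zeta\rangle^{-t/2+\varepsilon}$ for $|\zeta|\ge2^{j_0}$ and every $\varepsilon>0$. For $|\zeta|<2^{j_0}$ the bound $|\widehat\nu|\le1$ gives the same with another constant. Intersecting the almost sure events \eqref{eq:good} over all $i$ and taking one outcome in the intersection proves Theorem~\ref{thm:lift}. \qed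

\section{A range of prescribed size}\label{sec:range}

We first make precise how a small range bounds the Fourier dimension of the graph, and then construct a small set that carries a measure with nearly matching decay.

\begin{lemma}\label{lem:cover}
Let $0<s\le1$, and let $F\subset[0,1]$ be a compact set that, for each $k\ge0$, is covered by at most $2^{sk}$ intervals of length $2^{-k}$. If $h\in C(E)$ and $h(E)\subset F$, then $\dim_{\mathrm F}G_h\le s$.
\end{lemma}

\begin{proof}
For $s=1$ this is Proposition~\ref{prop:upper}. Let $s<1$, and suppose that some $\nu\in\mathcal P(G_h)$ has a decay exponent $\beta>s$; by (F1) we may take $s<\beta<1$. By \eqref{eq:projections} the vertical projection $\gamma\in\mathcal P(F)$ has decay exponent $\beta$. We smooth $\gamma$ at scale $\delta=2^{-k}$ and compare the $L^2$ norm allowed by the decay with the $L^2$ norm forced by the small support. Let $\varphi=\delta^{-1}1_{[-\delta/2,\delta/2]}$ and $\psi=\gamma*\varphi$. Then $|\widehat\varphi|\le1$ and $\|\widehat\varphi\|_2^2=\|\varphi\|_2^2=\delta^{-1}$, so by Plancherel's theorem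
\[
\|\psi\|_2^2=\int|\widehat\gamma|^2|\widehat\varphi|^2\le C\int_{|\eta|\le1/\delta}|\eta|^{-\beta}\,d\eta+C\delta^{\beta}\|\widehat\varphi\|_2^2\le C\delta^{\beta-1}.
\]
The function $\psi$ vanishes at distance more than $\delta/2$ from $F$, hence outside a set of measure at most $2^{sk}\cdot2\delta=2\delta^{1-s}$. The Cauchy--Schwarz inequality gives $1=(\int\psi)^2\le2\delta^{1-s}\|\psi\|_2^2\le C\delta^{\beta-s}$, which is false for small $\delta$.
\end{proof}

\begin{lemma}\label{lem:target}
For $0<s\le1$ there is $\lambda\in\mathcal P([0,1])$ that has every decay exponent $t<s$ and whose support is, for each $k\ge0$, covered by at most $2^{sk}$ intervals of length $2^{-k}$.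
\end{lemma}

\begin{proof}
For $s=1$ take Lebesgue measure. Let $s<1$. We keep about $2^{sk}$ random dyadic intervals of length $2^{-k}$ at level $k$. The change of the transform at level $k$ is then an average of about $2^{sk}$ independent terms, of size about $2^{-sk/2}$, and frequencies of size $2^j$ feel mainly the levels near $k=j$.

\emph{Construction.} Let $N_k=2^{\lfloor sk\rfloor}$, so that $N_0=1$, $N_k/N_{k-1}\in\{1,2\}$ and $2^{sk-1}\le N_k\le2^{sk}$. The list of level $0$ consists of $[0,1]$. Given a list of $N_{k-1}$ closed dyadic intervals of length $2^{-(k-1)}$, with repetitions allowed, give each entry $N_k/N_{k-1}$ children, each chosen independently and uniformly among the two closed halves of the entry. This produces a list $(I_{k,i})_{i\le N_k}$. Let $\lambda_k=N_k^{-1}\sum_iu_{I_{k,i}}$, where $u_I$ is the uniform probability measure on $I$.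

Each entry of level $k$ has $N_l/N_k$ descendants at level $l\ge k$, so $\lambda_l$ is $N_k^{-1}$ times a sum of probability measures, one on each $I_{k,i}$. Hence for continuous $\phi$ and $l\ge k$, the difference $|\int\phi\,d\lambda_l-\int\phi\,d\lambda_k|$ is at most the largest oscillation of $\phi$ on an interval of length $2^{-k}$. So $\lambda_l$ converges weakly to some $\lambda\in\mathcal P([0,1])$. The closed set $\bigcup_iI_{k,i}$ has full $\lambda_l$-measure for $l\ge k$, so it contains $\operatorname{supp}\lambda$. This is the covering statement.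

\emph{Increments.} Let $\Delta_k=\widehat{\lambda_k}-\widehat{\lambda_{k-1}}$. Counting each parent once for each of its children,
\[
\Delta_k(\eta)=\sum_{i=1}^{N_k}N_k^{-1}\bigl(\widehat{u_{I_{k,i}}}(\eta)-\widehat{u_{I_{k,i}^-}}(\eta)\bigr),
\]
where $I_{k,i}^-$ is the parent of $I_{k,i}$. Given the levels up to $k-1$, the terms are independent, and they have mean zero because $u_I$ is the average of the uniform measures on the two halves of $I$. By (F5) each term is at most $2N_k^{-1}b_k(\eta)$ with $b_k(\eta)=\min(1,2^k/|\eta|)$. By (F6) with $\tau=4\sqrt{j+k+1}$,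
\[
\mathbb P\bigl(|\Delta_k(\eta)|>8\sqrt{j+k+1}\,N_k^{-1/2}b_k(\eta)\bigr)\le4e^{-4(j+k+1)} .
\]
Sum this over $j\ge0$, $k\ge1$ and the at most $5\cdot4^j$ points $\eta\in2^{-j}\mathbb Z\cap[-2^{j+1},2^{j+1}]$. The sum is finite since $4<e^4$, so almost surely only finitely many of these events occur. Fix an outcome and $j_0$ such that none occurs with $j\ge j_0$.

\emph{Decay.} Let $j\ge j_0$ and $2^j\le|\eta|\le2^{j+1}$. Round $\eta$ toward $0$ to $\eta'\in2^{-j}\mathbb Z$; then $|\eta'|\ge2^j$, as $2^j\in2^{-j}\mathbb Z$. Weak convergence gives $\widehat\lambda(\eta')=\widehat{\lambda_0}(\eta')+\sum_{k\ge1}\Delta_k(\eta')$, and $|\widehat{\lambda_0}(\eta')|\le2^{-j}$ by (F5). With (F4),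
\[
|\widehat\lambda(\eta)|\le(2\pi+1)2^{-j}+C\sum_{k\ge1}\sqrt{j+k+1}\;2^{-sk/2}\min(1,2^{k-j}).
\]
The terms with $k\le j$ sum to at most $\sqrt{2j+1}\;2^{-j}\sum_{k\le j}2^{k(1-s/2)}\le C\sqrt{j+1}\;2^{-sj/2}$. For $k=j+l$ with $l\ge1$ we use $\sqrt{2j+l+1}\le\sqrt{2j+1}\sqrt{l+1}$, and these terms sum to at most $\sqrt{2j+1}\;2^{-sj/2}\sum_{l\ge1}\sqrt{l+1}\;2^{-sl/2}\le C\sqrt{j+1}\;2^{-sj/2}$. Thus $|\widehat\lambda(\eta)|\le C\sqrt{j+1}\;2^{-sj/2}$, which gives every decay exponent $t<s$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main} and of density}\label{sec:main}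

For totally disconnected $E$, Theorem~\ref{thm:lift} and the two lemmas of Section~\ref{sec:range} already give Theorem~\ref{thm:main}. For general $E$ we build the function on a totally disconnected subset $E_1$ of full Fourier dimension and extend it affinely across the gaps of $E_1$, which by Lemma~\ref{lem:lines} does not change the Fourier dimension of the graph. For density we add a small multiple of this function to a piecewise affine function $p$. On one affine piece of $p$ this changes the graph by an invertible affine map, so $E_1$ should lie in a single piece. Three lemmas carry this out. By \emph{piecewise affine} we mean continuous on $[0,1]$ and affine on each of finitely many intervals that cover $[0,1]$.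

\begin{lemma}\label{lem:local}
Let $E\subset[0,1]$ be closed with $\alpha=\dim_{\mathrm F}E>0$, and let $J_1,\dots,J_N$ be closed intervals with union $[0,1]$. Then $\dim_{\mathrm F}(E\cap J_l)=\alpha$ for some $l$.
\end{lemma}

\begin{proof}
Let $0<t_k<\alpha$ with $t_k\uparrow\alpha$, and let $\mu_k\in\mathcal P(E)$ have decay exponent $t_k$. For each $k$ some $J_l$ has positive $\mu_k$-mass, so there is one $l$ with $\mu_k(J_l)>0$ for infinitely many $k$. For these $k$ the normalized restriction of $\mu_k$ to $J_l$ belongs to $\mathcal P(E\cap J_l)$ and has every decay exponent below $t_k$, by Lemma~\ref{lem:square} and $t_k<1$. So $\dim_{\mathrm F}(E\cap J_l)\ge\alpha$, and (F1) gives equality.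
\end{proof}

\begin{lemma}\label{lem:cantor}
Every interval $[a,b]$ with $a<b$ contains a totally disconnected compact set $K$ with $\dim_{\mathrm F}K=1$.
\end{lemma}

\begin{proof}
We remove a dense family of intervals with rapidly decreasing lengths, so that at frequency $\xi$ only about $\log|\xi|$ of them matter. Let $(r_k)_{k\ge1}$ be dense in $[a,b]$, let $\rho=(b-a)/4$, and let $K=[a,b]\setminus\bigcup_{k\ge1}(r_k-\rho2^{-k},r_k+\rho2^{-k})$. Then $K$ is compact, $|K|\ge(b-a)-2\rho>0$, and $K$ contains no $r_k$, hence no nondegenerate interval; so $K$ is totally disconnected. Let $A_n$ be $[a,b]$ minus the first $n$ removed intervals. It is a union of at most $n+1$ disjoint intervals, so $|\widehat{1_{A_n}}(\xi)|\le(n+1)/(\pi|\xi|)$ by (F5), and $|A_n\setminus K|\le2\rho2^{-n}$. For $|\xi|\ge2$ and $n=\lceil\log_2|\xi|\rceil$ we get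
\[
|\widehat{1_K}(\xi)|\le\frac{\log_2|\xi|+2}{\pi|\xi|}+\frac{2\rho}{|\xi|}\le C|\xi|^{-1/2}.
\]
So normalized Lebesgue measure on $K$ has decay exponent $1$.
\end{proof}

\begin{lemma}\label{lem:extend}
Let $K\subset[0,1]$ be nonempty and closed and let $h\in C(K)$. Let $H\colon[0,1]\to\mathbb R$ equal $h$ on $K$, be affine on the closure of each component (\emph{gap}) of $[\min K,\max K]\setminus K$, and be constant on $[0,\min K]$ and on $[\max K,1]$. Then $H$ is continuous and $\min h\le H\le\max h$.
\end{lemma}

\begin{proof}
Each value of $H$ is a convex combination of two values of $h$, which gives the bounds. Near a point outside $K$ the function $H$ is affine. Let $x\in K$ with $x<1$; we show continuity from the right, and reflection gives continuity from the left. If $x=\max K$ or $x$ is the left endpoint of a gap, then $H$ is affine on $[x,x+r]$ for some $r>0$. Otherwise $K$ meets $(x,x+\delta)$ for every $\delta>0$. Given $\theta>0$, choose $\delta>0$ with $|h(w)-h(x)|\le\theta$ for $w\in K\cap[x,x+\delta]$, and choose $x'\in K\cap(x,x+\delta)$. A point $y\in[x,x']$ lies in $K$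 or in a gap with both endpoints in $K\cap[x,x']$. In either case $H(y)$ is a convex combination of such values $h(w)$, so $|H(y)-h(x)|\le\theta$.
\end{proof}

In particular, restrictions of piecewise affine functions are dense in $C(E)$: extend $g\in C(E)$ to $[0,1]$ by Lemma~\ref{lem:extend} and interpolate the extension, which is uniformly continuous, at the nodes $l/N$, $0\le l\le N$, with $N$ large.

\begin{proposition}\label{prop:dense}
Let $E\subset[0,1]$ be nonempty and closed, let $0\le s\le\alpha=\dim_{\mathrm F}E$, $g\in C(E)$ and $\epsilon>0$. Then there is $f\in C(E)$ with $\|f-g\|\le\epsilon$ and $\dim_{\mathrm F}G_f=s$.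
\end{proposition}

\begin{proof}
Let $p$ be piecewise affine with $|p-g|\le\epsilon/2$ on $E$, and let $J_1,\dots,J_N$ be closed intervals with union $[0,1]$ on each of which $p$ is affine. If $s=0$, take $f=p|_E$; its graph lies in finitely many lines, and Lemma~\ref{lem:lines}(a) applies. Let $s>0$, so that $\alpha>0$. By Lemma~\ref{lem:local} there is $J=J_l$ with $\dim_{\mathrm F}(E\cap J)=\alpha$. Write $p(x)=ax+b$ on $J$.

\emph{The set $E_1$.} We choose a nonempty, compact, totally disconnected $E_1\subset E\cap J$ with $\dim_{\mathrm F}E_1=\alpha$. If $E\cap J$ contains no nondegenerate interval, take $E_1=E\cap J$. Otherwise take $E_1$ from Lemma~\ref{lem:cantor} inside such an interval; then $1=\dim_{\mathrm F}E_1\le\alpha\le1$ by (F1).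

\emph{The function on $E_1$.} Choose $0<t_k<s$ with $t_k\uparrow s$, and by (F1) measures $\mu_k\in\mathcal P(E_1)$ with decay exponent $t_k$. Let $\lambda$ be the measure of Lemma~\ref{lem:target} for this $s$ and $F=\operatorname{supp}\lambda$. Theorem~\ref{thm:lift} gives $h\in C(E_1)$ with $h(E_1)\subset F$ such that, for every $k$, the measure $(\mathrm{id},h)_*\mu_k\in\mathcal P(G_h)$ has every decay exponent below $t_k$. Hence $\dim_{\mathrm F}G_h\ge s$. Lemma~\ref{lem:cover} gives $\dim_{\mathrm F}G_h\le s$.

\emph{The function on $E$.} Let $H\colon[0,1]\to[0,1]$ be the extension of $h$ from Lemma~\ref{lem:extend}, and put $f=(p+\frac\epsilon2H)|_E$. Then $f\in C(E)$ and $\|f-g\|\le\epsilon$. The set $[0,1]\setminus E_1$ has countably many components, and $p+\frac\epsilon2H$ is affine on the intersection of each of them with each of $J_1,\dots,J_N$. So Lemma~\ref{lem:lines}(b) gives $\dim_{\mathrm F}G_f=\dim_{\mathrm F}G_{f|E_1}$. Finally, $G_{f|E_1}$ is the image of $G_h$ under the invertible affine map $(x,y)\mapsto(x,ax+b+\frac\epsilon2y)$, so $\dim_{\mathrm F}G_{f|E_1}=\dim_{\mathrm F}G_h=s$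 by (F2).
\end{proof}

Proposition~\ref{prop:dense} is the density statement of Theorem~\ref{thm:dense} and contains the first statement of Theorem~\ref{thm:main}. The second statement of Theorem~\ref{thm:main} follows from the first and Proposition~\ref{prop:upper}.

\section{Fourier dimension zero is generic}\label{sec:residual}

A generic function is approximated, for infinitely many $N$, within $2^{-N}$ by a function with only $N$ affine pieces. One piece carries mass at least $1/N$, and over it the graph lies in a strip of height $2^{-N}$ around a line. At a frequency normal to that line and of size about $2^N$ this part of the measure shows no cancellation, whereas decay would make its transform exponentially small in $N$.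

Let $\mathcal A_N\subset C(E)$ be the set of restrictions to $E$ of piecewise affine functions with at most $N$ pieces, and let
\[
U_m=\bigcup_{N\ge m}\ \bigcup_{p\in\mathcal A_N}\{f\in C(E):\|f-p\|<2^{-N}\}.
\]
Each $U_m$ is open. It is dense because it contains $\bigcup_{N\ge m}\mathcal A_N$, which equals the dense set $\bigcup_{N\ge1}\mathcal A_N$ since $\mathcal A_N$ increases with $N$. We show that $\dim_{\mathrm F}G_f=0$ for every $f\in\bigcap_mU_m$.

Suppose instead that some $\nu\in\mathcal P(G_f)$ has a decay exponent $\beta>0$; by (F1) we may take $\beta<1$. Lemma~\ref{lem:square} with $d=2$ and one interval, together with $\log(2+r)\le C\langle r\rangle^{\beta/6}$, gives a constant $C'$ with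
\begin{equation}\label{eq:strip}
|\widehat{\nu_I}(\zeta)|\le C'|\zeta|^{-\beta/3}\qquad\text{for all intervals }I\subset[0,1]\text{ and all }\zeta\neq0,
\end{equation}
where $\nu_I$ is the restriction of $\nu$ to $I\times\mathbb R$. The uniformity in $I$ is essential, since the interval below depends on $N$.

For arbitrarily large $N$ there is a piecewise affine $p$ with at most $N$ pieces and $|f-p|<2^{-N}$ on $E$. The pieces cover $[0,1]$, so one of them, an interval $I$ on which $p(x)=ax+b$, has $\nu(I\times\mathbb R)\ge1/N$. On the part of $G_f$ over $I$ we have $|y-ax-b|<2^{-N}$. Let $r=2^N/12$. Then $2\pi r|y-ax-b|\le\pi/6$ there, so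
\[
|\widehat{\nu_I}(-ra,r)|=\Bigl|\int e\bigl(-r(y-ax-b)\bigr)\,d\nu_I(x,y)\Bigr|\ge\cos(\pi/6)\,\nu(I\times\mathbb R)\ge\frac1{2N}.
\]
Since $|(-ra,r)|\ge r$, the bound \eqref{eq:strip} gives $\frac1{2N}\le C'(2^N/12)^{-\beta/3}$, which is false for large $N$.

Hence $\{f:\dim_{\mathrm F}G_f=0\}$ contains $\bigcap_mU_m$ and is residual. For $0<s\le\dim_{\mathrm F}E$ the set $\{f:\dim_{\mathrm F}G_f=s\}$ is disjoint from it and therefore meager, and it is dense by Proposition~\ref{prop:dense}. This completes the proof of Theorem~\ref{thm:dense}. \qed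

\begin{thebibliography}{1}

\bibitem{FOS}
Jonathan M. Fraser, Tuomas Orponen, Tuomas Sahlsten,
\emph{On Fourier analytic properties of graphs},
arXiv:1211.4803 (2012).

\end{thebibliography}
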